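
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Resolvability at singular cardinals without a cellularity assumption}


\begin{abstract}
Let $\lambda$ be a singular cardinal and let $X$ be a topological space in which every non-empty open set has size at least $\lambda$. Suppose that every dense subspace of $X$ with the same property contains, for each $\mu<\lambda$, a family of $\mu$ pairwise disjoint dense subsets. We prove that $X$ contains $\lambda$ pairwise disjoint dense subsets. This was known when $X$ has no cellular family of size $\operatorname{cf}(\lambda)$; Juh\'asz, Soukup and Szentmikl\'ossy asked whether that assumption can be relaxed or dropped. We also show that the corresponding statement holds for $\lambda=\omega$ and fails for every regular uncountable $\lambda$, with $T_1$ counterexamples of cellularity $1$.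
\end{abstract}

\section{The question and the answer}

All spaces are non-empty topological spaces; no separation axioms are assumed, and we work in ZFC. For a cardinal $\mu>1$, a space is \emph{$\mu$-resolvable} if it contains $\mu$ pairwise disjoint dense subsets, and \emph{$(<\lambda)$-resolvable} if it is $\mu$-resolvable for every cardinal $\mu$ with $1<\mu<\lambda$. The \emph{dispersion character} $\Delta(X)$ is the smallest cardinality of a non-empty open subset of $X$. A \emph{cellular family} is a family of pairwise disjoint non-empty open sets; $c(X)$ is the supremum of the sizes of cellular families in $X$, and $\widehat c(X)$ is the least cardinal $\kappa$ such that $X$ has no cellular family of size $\kappa$.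

If $X$ is $\lambda$-resolvable, then every non-empty open set meets $\lambda$ pairwise disjoint sets, so $\Delta(X)\ge\lambda$. We therefore assume $\Delta(X)\ge\lambda$ throughout and ask when resolvability below $\lambda$ implies resolvability at $\lambda$.

For singular $\lambda$ there is a tempting argument. Let $\kappa=\operatorname{cf}(\lambda)$ and write $\lambda=\sup_{i<\kappa}\lambda_i$ with infinite cardinals $\lambda_i<\lambda$. If $X$ is $(<\lambda)$-resolvable, it has $\kappa$ pairwise disjoint dense subsets $D_i$. If each $D_i$ is in turn $\lambda_i$-resolvable, then altogether $X$ has $\sum_{i<\kappa}\lambda_i=\lambda$ pairwise disjoint dense subsets. So it is natural to require $(<\lambda)$-resolvability not only of $X$ but of its dense subspaces. It would be too much to require it of all of them, since a dense subspace may be \emph{thin} somewhere: it may have a non-empty open subset with fewer than $\lambda$ points, and then it is not $(<\lambda)$-resolvable. One requires it of those $Y$ with $\Delta(Y)\ge\lambda$. But then the argument just given breaks down, because nothing prevents the $D_i$ from being thin somewhere. With an additional hypothesis on cellularity this can be repaired.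

\begin{theorem}[known; see \cite{JSS}]\label{thm:known}
Let $\lambda$ be a singular cardinal and let $X$ be a space such that
\begin{enumerate}
\item[(i)] $\Delta(X)\ge\lambda$;
\item[(ii)] $\widehat c(X)\le\operatorname{cf}(\lambda)$;
\item[(iii)] every dense subspace $Y\subseteq X$ with $\Delta(Y)\ge\lambda$ is $(<\lambda)$-resolvable.
\end{enumerate}
Then $X$ is $\lambda$-resolvable.
\end{theorem}

The authors of \cite{JSS} write: ``We do not know if the assumption $\widehat c(X)\le\operatorname{cf}(\lambda)$ can be relaxed to $c(X)<\lambda$ in theorem [above], or even if it can be dropped altogether.'' It can be dropped.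

\begin{theorem}\label{thm:A}
Let $\lambda$ be a singular cardinal and let $X$ be a space satisfying \textup{(i)} and \textup{(iii)}. Then $X$ is $\lambda$-resolvable.
\end{theorem}

In particular the conclusion holds with (ii) replaced by $c(X)<\lambda$. A dense subspace $Y$ of $X$ with $\Delta(Y)\ge\lambda$ inherits (iii) from $X$, because a dense subspace of $Y$ is dense in $X$; and it satisfies (i) by assumption. Hence:

\begin{corollary}
Let $\lambda$ be singular. If every dense $Y\subseteq X$ with $\Delta(Y)\ge\lambda$ is $(<\lambda)$-resolvable, then every such $Y$ is $\lambda$-resolvable.
\end{corollary}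

Singularity matters, and it is not the cellularity that makes the regular case fail.

\begin{theorem}\label{thm:B}
For an infinite cardinal $\lambda$, the implication ``\textup{(i)} and \textup{(iii)} imply that $X$ is $\lambda$-resolvable'' holds for all spaces $X$ if and only if $\lambda$ is singular or $\lambda=\omega$. For each regular uncountable $\lambda$ there is a $T_1$ counterexample with $c(X)=1$.
\end{theorem}

The proof of Theorem~\ref{thm:A} turns thinness from an obstacle into a tool. If on some open set no dense set is thin anywhere, the tempting argument works there. If thin dense sets exist everywhere, we assemble from them many dense sets whose union is still locally small, remove that union, apply (iii) to what remains, and repeat. The only danger is that after many removals too little remains. For $\operatorname{cf}(\lambda)=\omega$ there is no such danger (Section~\ref{sec:omega}). For larger cofinality there may be, but then the combinatorial pattern responsible for it tells us how to finish in fewer steps (Section~\ref{sec:general}). Theorem~\ref{thm:B} is proved in Section~\ref{sec:regular}.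

\section{Big sets and thin dense sets}\label{sec:reductions}

In this section $\lambda$ is an infinite cardinal and $X$ satisfies (i) and (iii). ``Open'' means open in $X$. For $V$ open, a set $Y\subseteq V$ is \emph{dense in $V$} if it meets every non-empty open subset of $V$, and \emph{big in $V$} if $|Y\cap O|\ge\lambda$ for every non-empty open $O\subseteq V$. A set dense in $V$ is called \emph{thin} if it has fewer than $\lambda$ points. Big sets are dense; if $Y$ is big in $V$ and $O\subseteq V$ is non-empty and open, then $Y\cap O$ is big in $O$. By (i), every non-empty open $V$ is big in itself.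

The following consequence of Zorn's lemma is used throughout.

\begin{lemma}[Exhaustion]\label{lem:exh}
Let $G$ be a non-empty open set and let $\mathcal P$ be a collection of non-empty open subsets of $G$ such that every non-empty open subset of $G$ contains a member of $\mathcal P$. Then $\mathcal P$ has a maximal pairwise disjoint subfamily, and the union of any such subfamily is dense in $G$.
\end{lemma}

\begin{proof}
A maximal subfamily exists by Zorn's lemma. Let $\mathcal A$ be one. If $\bigcup\mathcal A$ were not dense in $G$, some non-empty open $O\subseteq G$ would miss it; a member of $\mathcal P$ contained in $O$ could be added to $\mathcal A$.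
\end{proof}

Hypothesis (iii) speaks about dense subspaces of all of $X$. We need it locally, and in the proof of Theorem~\ref{thm:A} this is the only form in which it will be used.

\begin{lemma}[Localization]\label{lem:loc}
Let $V$ be non-empty and open, let $Y$ be big in $V$, and let $1\le\nu<\lambda$ be a cardinal. Then $Y$ contains $\nu$ pairwise disjoint subsets, each dense in $V$.
\end{lemma}

\begin{proof}
For $\nu=1$ take $Y$ itself. Let $\nu>1$ and $Z=Y\cup(X\setminus\overline V)$. Let $O$ be non-empty and open. If $O\cap V\ne\emptyset$, then $|O\cap Z|\ge|O\cap V\cap Y|\ge\lambda$. Otherwise the open set $O$ is disjoint from $\overline V$, so $O\subseteq Z$ and $|O\cap Z|=|O|\ge\lambda$ by (i). Thus $Z$ is dense in $X$ and $\Delta(Z)\ge\lambda$. By (iii), $Z$ has $\nu$ pairwise disjoint dense subsets. Since $Y=Z\cap V$ is open in $Z$, their intersections with $Y$ are dense in $Y$, hence in $V$.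
\end{proof}

\begin{lemma}[Gluing]\label{lem:glue}
If $X$ is not $\lambda$-resolvable, there is a non-empty open $U_0$ no non-empty open subset of which is $\lambda$-resolvable.
\end{lemma}

\begin{proof}
Otherwise every non-empty open set contains a non-empty open $\lambda$-resolvable one. By Lemma~\ref{lem:exh} there is a cellular family $\mathcal A$ of $\lambda$-resolvable open sets with union dense in $X$. For $A\in\mathcal A$ let $D_A^\gamma$ $(\gamma<\lambda)$ be pairwise disjoint and dense in $A$. Then the sets $\bigcup_{A\in\mathcal A}D_A^\gamma$ $(\gamma<\lambda)$ are pairwise disjoint and dense in $X$, so $X$ is $\lambda$-resolvable.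
\end{proof}

The tempting argument of the introduction can now be given its correct form: it shows that where no open set is $\lambda$-resolvable, thin dense sets are everywhere.

\begin{lemma}[Thin dense sets]\label{lem:thin}
Let $\lambda$ be singular or $\lambda=\omega$, suppose that $X$ is not $\lambda$-resolvable, and let $U_0$ be as in Lemma~\ref{lem:glue}. If $V\subseteq U_0$ is non-empty and open and $D$ is dense in $V$, then there are a non-empty open $V'\subseteq V$ and a set $D'\subseteq D\cap V'$ that is dense in $V'$ and has size $<\lambda$.
\end{lemma}

\begin{proof}
Suppose not. If $E\subseteq D$ is dense in $V$ and $O\subseteq V$ is non-empty and open, then $E\cap O$ is a subset of $D\cap O$ dense in $O$, so $|E\cap O|\ge\lambda$. Thus \emph{every subset of $D$ that is dense in $V$ is big in $V$}; in particular $D$ is.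

Let $\lambda$ be singular, $\kappa=\operatorname{cf}(\lambda)$, and let $\lambda=\sup_{i<\kappa}\lambda_i$ with infinite cardinals $\lambda_i<\lambda$. As $\kappa<\lambda$, Lemma~\ref{lem:loc} gives pairwise disjoint sets $Y_i\subseteq D$ $(i<\kappa)$ dense in $V$. Each $Y_i$ is big in $V$, so by Lemma~\ref{lem:loc} it contains $\lambda_i$ pairwise disjoint sets dense in $V$. Altogether these are $\lambda$ pairwise disjoint dense subsets of $V$.

Let $\lambda=\omega$. By Lemma~\ref{lem:loc} with $\nu=2$ there are disjoint $D_0,R_0\subseteq D$ dense in $V$. Now $R_0$ is big in $V$, so it contains disjoint $D_1,R_1$ dense in $V$, and so on. The sets $D_0,D_1,\dots$ are pairwise disjoint and dense in $V$.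

In both cases $V\subseteq U_0$ is $\lambda$-resolvable, contradicting the choice of $U_0$.
\end{proof}

\section{Many dense sets with a small union}\label{sec:small}

For Sections~\ref{sec:small}--\ref{sec:general} we fix a singular cardinal $\lambda$, a space $X$ satisfying (i) and (iii), and, \emph{aiming at a contradiction, we assume that $X$ is not $\lambda$-resolvable}. Let $\kappa=\operatorname{cf}(\lambda)$, let $\langle\lambda_i:i<\kappa\rangle$ be a strictly increasing sequence of infinite cardinals with supremum $\lambda$, and let $U_0$ be as in Lemma~\ref{lem:glue}.

Apply Lemma~\ref{lem:thin} to $D=V=U_0$. It gives a non-empty open $X_0\subseteq U_0$ with a dense subset of some size less than $\lambda$. Let $\delta<\lambda$ be the maximum of $\omega$ and that size. The members of a cellular family in $X_0$ contain different points of the dense set, so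
\begin{equation}\label{eq:delta}
\text{every cellular family in $X_0$ has size at most $\delta$.}
\end{equation}
Thus a bound $c(X_0)\le\delta<\lambda$ comes for free, at the price of passing to an open subset; for this argument there would be no gain in assuming $c(X)<\lambda$ at the outset. From now on we work inside $X_0$.

Lemma~\ref{lem:thin} produces one thin dense set at a time, each on its own open set. The next lemma assembles from such sets any number $\rho<\lambda$ of pairwise disjoint dense sets on a common open set, with a union that is still of size less than $\lambda$. There are two difficulties. The sizes of the thin sets may be unbounded in $\lambda$; this is cured by choosing more than $\kappa$ of them and keeping those of size at most one $\lambda_i$. The open sets $V_\alpha$ carrying them may move around; this is cured by small cellularity, because if there are more than $\delta$ of the $V_\alpha$, indexed by a regular cardinal, then on some open set $W$ they keep coming back.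

\begin{lemma}\label{lem:small}
Let $V\subseteq X_0$ be non-empty and open, let $Y$ be big in $V$, and let $1\le\rho<\lambda$ be a cardinal. Then there are a non-empty open $W\subseteq V$ and $\rho$ pairwise disjoint subsets of $Y\cap W$, each dense in $W$, whose union has size less than $\lambda$.
\end{lemma}

\begin{proof}
Let $\nu=(\rho+\kappa+\delta)^+$. This cardinal is regular, and $\nu<\lambda$ because $\lambda$ is a limit cardinal. By Lemma~\ref{lem:loc} there are pairwise disjoint sets $D_\alpha\subseteq Y$ $(\alpha<\nu)$ dense in $V$. By Lemma~\ref{lem:thin} choose non-empty open $V_\alpha\subseteq V$ and $D'_\alpha\subseteq D_\alpha\cap V_\alpha$ dense in $V_\alpha$ with $|D'_\alpha|\le\lambda_{i_\alpha}$ for some $i_\alpha<\kappa$. Since $\nu>\kappa$ is regular, there are $B\subseteq\nu$ of size $\nu$ and $i<\kappa$ with $i_\alpha=i$ for all $\alpha\in B$. For $\beta<\nu$ put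
\[
B_\beta=\{\alpha\in B:\alpha\ge\beta\},\qquad O_\beta=\bigcup_{\alpha\in B_\beta}V_\alpha .
\]
The sets $O_\beta$ are open and non-empty, and they decrease as $\beta$ grows.

\smallskip
\emph{Claim 1. There is a non-empty open $W\subseteq V$ such that every $O_\beta$ meets every non-empty open subset of $W$.} Suppose not. Then every non-empty open subset of $V$ contains a non-empty open set disjoint from some $O_\beta$. By Lemma~\ref{lem:exh} there is a cellular family $\mathcal A$ of subsets of $V$ with union dense in $V$ such that each $A\in\mathcal A$ is disjoint from some $O_{\beta(A)}$. By \eqref{eq:delta}, $|\mathcal A|\le\delta<\nu$, so $\beta^*=\sup_{A\in\mathcal A}\beta(A)<\nu$ by regularity. For each $A\in\mathcal A$ the set $O_{\beta^*}\subseteq O_{\beta(A)}$ misses $A$. So $O_{\beta^*}$ is a non-empty open subset of $V$ missing $\bigcup\mathcal A$, which is dense in $V$; this is impossible.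

\smallskip
\emph{Claim 2. For each $\beta<\nu$ there is $C\subseteq B_\beta$ with $|C|\le\delta$ such that $\bigcup_{\alpha\in C}V_\alpha$ is dense in $O_\beta$.} Apply Lemma~\ref{lem:exh} to $G=O_\beta$ and the collection of non-empty open sets contained in some $V_\alpha$ with $\alpha\in B_\beta$; every non-empty open subset of $O_\beta$ meets such a $V_\alpha$, so it contains a member of the collection. The resulting cellular family has size at most $\delta$. Let $C$ consist of one suitable $\alpha$ for each of its members.

\smallskip
Fix $W$ from Claim 1. By recursion on $\gamma<\rho$ let
\[
\beta_\gamma=\sup\Bigl\{\alpha+1:\alpha\in\bigcup_{\gamma'<\gamma}C_{\gamma'}\Bigr\}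
\]
and let $C_\gamma$ be as in Claim 2 for $\beta=\beta_\gamma$. Here $\beta_\gamma<\nu$, because at most $\rho\cdot\delta<\nu$ ordinals enter the supremum and $\nu$ is regular. The sets $C_\gamma$ are pairwise disjoint by the choice of $\beta_\gamma$. Put
\[
F_\gamma=\bigcup_{\alpha\in C_\gamma}(D'_\alpha\cap W)\qquad(\gamma<\rho).
\]
Since the $D'_\alpha$ are pairwise disjoint subsets of $Y$, the $F_\gamma$ are pairwise disjoint subsets of $Y\cap W$. Let $O\subseteq W$ be non-empty and open. By Claim 1, $O\cap O_{\beta_\gamma}\ne\emptyset$, so by Claim 2 there is $\alpha\in C_\gamma$ with $O\cap V_\alpha\ne\emptyset$, and $D'_\alpha$, being dense in $V_\alpha$, meets $O\cap V_\alpha$. Hence $F_\gamma$ meets $O$, and $F_\gamma$ is dense in $W$. Finally, $\bigl|\bigcup_{\gamma<\rho}F_\gamma\bigr|\le\rho\cdot\delta\cdot\lambda_i<\lambda$.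
\end{proof}

\section{One stage of the construction, and the case of cofinality $\omega$}\label{sec:omega}

We now want to repeat: from a big set $Y$ extract many disjoint sets dense in $X_0$ with locally small union $E$, and continue with $Y\setminus E$. Lemma~\ref{lem:small} does this on small open sets only, and when the pieces are put together the bound on the size depends on the place: $E$ has at most $\lambda_m$ points in an open set $W$, with $m$ depending on $W$. The following notion records such information.

\begin{definition}
A \emph{label} is a pair $f=(\mathcal V,j)$ where $\mathcal V$ is a cellular family in $X_0$ with union dense in $X_0$ and $j:\mathcal V\to\kappa$. For a non-empty open $W\subseteq X_0$ and $i<\kappa$, $f$ is \emph{bounded by $i$ on $W$} if $j(V)\le i$ for all $V\in\mathcal V$ with $V\cap W\ne\emptyset$. A label $g=(\mathcal W,m)$ \emph{controls} a set $E\subseteq X_0$ if $E\subseteq\bigcup\mathcal W$ and $|E\cap W|\le\lambda_{m(W)}$ for all $W\in\mathcal W$.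
\end{definition}

In the next lemma a label also serves as input: it prescribes how many dense sets to make at each place. In this section the prescription will be the same everywhere; the general case needs one that varies.

\begin{lemma}[One stage]\label{lem:stage}
Let $Y$ be big in $X_0$ and let $f=(\mathcal V,j)$ be a label. There are a label $g=(\mathcal W,m)$ and pairwise disjoint sets $E^\gamma\subseteq Y$ $(\gamma<\lambda)$ such that
\begin{enumerate}
\item[(a)] each $W\in\mathcal W$ is contained in a unique member $V(W)$ of $\mathcal V$;
\item[(b)] $g$ controls $E=\bigcup_{\gamma<\lambda}E^\gamma$;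
\item[(c)] if $W\in\mathcal W$ and $\gamma<\lambda_{j(V(W))}$, then $E^\gamma\cap W$ is dense in $W$.
\end{enumerate}
\end{lemma}

\begin{proof}
Call a non-empty open $W\subseteq X_0$ \emph{good} if $W\subseteq V$ for some $V\in\mathcal V$ and there are $\lambda_{j(V)}$ pairwise disjoint subsets of $Y\cap W$, each dense in $W$, with union of size less than $\lambda$. As the members of $\mathcal V$ are pairwise disjoint, $V$ is determined by $W$; write $V=V(W)$. Every non-empty open $O\subseteq X_0$ meets some $V\in\mathcal V$. Since $Y\cap O\cap V$ is big in $O\cap V$, Lemma~\ref{lem:small} with $\rho=\lambda_{j(V)}$ yields a good subset of $O\cap V$. So Lemma~\ref{lem:exh} gives a cellular family $\mathcal W$ of good sets with union dense in $X_0$.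

For $W\in\mathcal W$ let $E_W^\gamma$ $(\gamma<\lambda_{j(V(W))})$ witness that $W$ is good, put $E_W^\gamma=\emptyset$ for the other $\gamma<\lambda$, and let $m(W)$ be the least $m<\kappa$ with $\bigl|\bigcup_\gamma E_W^\gamma\bigr|\le\lambda_m$. Let $E^\gamma=\bigcup_{W\in\mathcal W}E_W^\gamma$. As the members of $\mathcal W$ are pairwise disjoint, $E^\gamma\cap W=E_W^\gamma$ for $W\in\mathcal W$; all assertions follow.
\end{proof}

\begin{lemma}[Removal]\label{lem:removal}
Let $\xi<\lambda$ be an ordinal, and for $\eta<\xi$ let $E_\eta\subseteq X_0$ be controlled by a label $g_\eta$. Suppose that for every non-empty open $O\subseteq X_0$ there are a non-empty open $W\subseteq O$ and $i<\kappa$ such that every $g_\eta$ $(\eta<\xi)$ is bounded by $i$ on $W$. Then $X_0\setminus\bigcup_{\eta<\xi}E_\eta$ is big in $X_0$.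
\end{lemma}

\begin{proof}
Given $O$, take such $W$ and $i$, and let $g_\eta=(\mathcal W_\eta,m_\eta)$. The set $E_\eta\cap W$ is covered by the sets $E_\eta\cap W'$ with $W'\in\mathcal W_\eta$ and $W'\cap W\ne\emptyset$. There are at most $\delta$ of these by \eqref{eq:delta}, each of size at most $\lambda_i$. Hence $\bigl|W\cap\bigcup_{\eta<\xi}E_\eta\bigr|\le|\xi|\cdot\delta\cdot\lambda_i<\lambda$, while $|W|\ge\lambda$ by (i). So at least $\lambda$ points of $W\subseteq O$ lie outside $\bigcup_{\eta<\xi}E_\eta$.
\end{proof}

To continue the construction it is thus enough to bound the earlier labels simultaneously. For finitely many labels this is always possible.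

\begin{lemma}\label{lem:finite}
If $g_0,\dots,g_{n-1}$ are labels and $O\subseteq X_0$ is non-empty and open, then there are a non-empty open $W\subseteq O$ and $i<\kappa$ such that every $g_l$ is bounded by $i$ on $W$.
\end{lemma}

\begin{proof}
Let $g_l=(\mathcal W_l,m_l)$. Since $\bigcup\mathcal W_0$ is dense in $X_0$, some $W_0\in\mathcal W_0$ meets $O$; some $W_1\in\mathcal W_1$ meets $O\cap W_0$; and so on. Then $W=O\cap W_0\cap\dots\cap W_{n-1}$ is non-empty, and $W_l$ is the only member of $\mathcal W_l$ meeting it. Any $i<\kappa$ with $m_l(W_l)\le i$ for all $l<n$ is as required.
\end{proof}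

\begin{proposition}\label{prop:omega}
Theorem~\ref{thm:A} holds when $\operatorname{cf}(\lambda)=\omega$.
\end{proposition}

\begin{proof}
Let $\kappa=\omega$. For $n=0,1,2,\dots$ apply Lemma~\ref{lem:stage} to $Y_n=X_0\setminus\bigcup_{l<n}E_l$ and to the constant label $(\{X_0\},j)$ with $j(X_0)=n$, obtaining $E_n^\gamma$ $(\gamma<\lambda)$, their union $E_n$, and a label $g_n=(\mathcal W_n,m_n)$ controlling $E_n$. Here $Y_n$ is big in $X_0$ by Lemmas~\ref{lem:finite} and~\ref{lem:removal}. If $\gamma<\lambda_n$, then $E_n^\gamma\cap W$ is dense in $W$ for every $W\in\mathcal W_n$, and $\bigcup\mathcal W_n$ is dense in $X_0$, so $E_n^\gamma$ is dense in $X_0$. The sets $E_n^\gamma$ $(n<\omega,\ \gamma<\lambda_n)$ are pairwise disjoint, and there are $\lambda$ of them. Thus $X_0\subseteq U_0$ is $\lambda$-resolvable, a contradiction.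
\end{proof}

\section{The general case}\label{sec:general}

Let now $\kappa=\operatorname{cf}(\lambda)$ be arbitrary. One would like to run the same recursion with the constant labels of value $i$, for $i<\kappa$. At a stage $i\ge\omega$ the previous labels $g_\eta$ $(\eta<i)$ are infinite in number, and Lemma~\ref{lem:finite} no longer applies. The definition of a label makes sense in every space, and the following example shows that, at this level of generality, infinitely many labels need not be bounded together. (The space in it is not claimed to satisfy our assumptions on $X_0$.)

\begin{example}\label{ex:tree}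
Consider the space $\omega_1^\omega$, the product of $\omega$ discrete spaces of size $\omega_1$, and $\kappa=\omega_1$. For a finite sequence $s$ in $\omega_1$ let $[s]$ be the basic open set of all $x\in\omega_1^\omega$ extending $s$. For $n<\omega$ let $f_n=(\mathcal V_n,j_n)$ where $\mathcal V_n=\{[s]:s\in\omega_1^{n+1}\}$ and $j_n([s])=s(n)$. Let $W$ be non-empty and open, $i<\omega_1$, and $[s]\subseteq W$ with $s$ of length $n$. Then $[s^\frown\langle i+1\rangle]\in\mathcal V_n$ is contained in $W$ and has $j_n$-value $i+1>i$. So on no non-empty open set are all the $f_n$ bounded by a common $i<\omega_1$.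
\end{example}

Suppose that $\kappa=\omega_1$ and that the labels $g_n$ $(n<\omega)$ produced by the first $\omega$ stages behave like those of the example: on no non-empty open set are they all bounded by a common $i$. Then Lemma~\ref{lem:removal} gives nothing at stage $\omega$. But such labels are themselves what we need. Call them $f_n=(\mathcal V_n,j_n)$, start over, and use them as \emph{inputs}: at stage $n$, make $\lambda_{j_n(V)}$ disjoint sets $E_n^\gamma$ dense in $V$, for each $V\in\mathcal V_n$. Now $\omega$ stages are enough, and each is preceded by only finitely many, so Lemma~\ref{lem:finite} applies. For a given $\gamma<\lambda$ no single $E_n^\gamma$ need be dense; but if $\gamma<\lambda_i$, then in every non-empty open set there is a place where some $f_n$ exceeds $i$, and there $E_n^\gamma$ is dense. So $\bigcup_nE_n^\gamma$ is dense.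

There are thus two cases. Either countably many labels can be bounded together somewhere inside every non-empty open set, and the recursion goes on past $\omega$; or, on some open set, countably many labels are nowhere bounded together, and then they drive a recursion of length $\omega$ there. The general proof makes this choice once, by taking the shortest possible length.

\begin{definition}
A set $\mathcal F$ of labels is \emph{everywhere unbounded on} a non-empty open $U\subseteq X_0$ if for every non-empty open $W\subseteq U$ and every $i<\kappa$, some $f\in\mathcal F$ is not bounded by $i$ on $W$.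
\end{definition}

The constant labels $(\{X_0\},j)$ with $j(X_0)=i$, $i<\kappa$, form a set that is everywhere unbounded on $X_0$. Hence there is a least cardinal $\theta$ such that some set of $\theta$ labels is everywhere unbounded on some non-empty open subset of $X_0$, and $\theta\le\kappa$. Fix such an open set $U$ and such labels $f_\xi=(\mathcal V_\xi,j_\xi)$ $(\xi<\theta)$. By minimality of $\theta$, a set of fewer than $\theta$ labels is not everywhere unbounded on any non-empty open $O$, that is:
\begin{equation}\label{eq:min}
\parbox{0.82\textwidth}{if $\mathcal G$ is a set of fewer than $\theta$ labels and $O\subseteq X_0$ is non-empty and open, then there are a non-empty open $W\subseteq O$ and $i<\kappa$ such that every $g\in\mathcal G$ is bounded by $i$ on $W$.}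
\end{equation}

\begin{remark}
By Lemma~\ref{lem:finite}, $\theta\ge\omega$. Under hypothesis (ii) of Theorem~\ref{thm:known}, $\theta=\kappa$: every label takes fewer than $\kappa$ values, so by regularity of $\kappa$ it is bounded on $X_0$, and fewer than $\kappa$ labels are bounded by a common $i<\kappa$. In that case constant labels suffice, as in Proposition~\ref{prop:omega}. For readers who know forcing: with the non-empty open subsets of $X_0$ as conditions, a label is a name for an ordinal below $\kappa$, and $\theta$ is the least cardinal for which some condition forces the existence of a map from $\theta$ to $\kappa$ with cofinal range. We do not use this remark.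
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{The recursion.} By recursion on $\xi<\theta$ apply Lemma~\ref{lem:stage} to
\[
Y_\xi=X_0\setminus\bigcup_{\eta<\xi}E_\eta
\]
and the label $f_\xi$. Let $g_\xi=(\mathcal W_\xi,m_\xi)$ and $E_\xi^\gamma$ $(\gamma<\lambda)$ be the label and the sets obtained, and let $E_\xi=\bigcup_{\gamma<\lambda}E_\xi^\gamma$, which is controlled by $g_\xi$. We must check that $Y_\xi$ is big in $X_0$. The set $\{g_\eta:\eta<\xi\}$ has fewer than $\theta$ members, so by \eqref{eq:min} the hypothesis of Lemma~\ref{lem:removal} is satisfied; also $\xi<\theta\le\kappa<\lambda$. Hence $Y_\xi$ is big.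

\smallskip
\emph{The dense sets.} For $\gamma<\lambda$ let $F^\gamma=\bigcup_{\xi<\theta}E_\xi^\gamma$. The sets $E_\xi$ are pairwise disjoint because $E_\xi\subseteq Y_\xi$, and for fixed $\xi$ the $E_\xi^\gamma$ are pairwise disjoint. So the $F^\gamma$ $(\gamma<\lambda)$ are pairwise disjoint. We show that $F^\gamma\cap U$ is dense in $U$.

Let $O\subseteq U$ be non-empty and open, and choose $i<\kappa$ with $\gamma<\lambda_i$. Since the set of all $f_\xi$ is everywhere unbounded on $U$, there are $\xi<\theta$ and $V\in\mathcal V_\xi$ with $V\cap O\ne\emptyset$ and $j_\xi(V)>i$. As $\bigcup\mathcal W_\xi$ is dense in $X_0$, some $W\in\mathcal W_\xi$ meets $V\cap O$. By (a) of Lemma~\ref{lem:stage}, $W$ is contained in a member of the disjoint family $\mathcal V_\xi$; as $W$ meets $V$, this member is $V$. Now $\gamma<\lambda_i\le\lambda_{j_\xi(V)}$, so by (c) the set $E_\xi^\gamma\cap W$ is dense in $W$ and meets $O\cap W$. Hence $F^\gamma\cap O\ne\emptyset$.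

Therefore the non-empty open set $U\subseteq X_0\subseteq U_0$ is $\lambda$-resolvable. This contradicts the choice of $U_0$, so $X$ is $\lambda$-resolvable.
\end{proof}

\section{Regular cardinals}\label{sec:regular}

We prove Theorem~\ref{thm:B}. For singular $\lambda$ it is Theorem~\ref{thm:A}.

\subsection*{The case $\lambda=\omega$}

By (i) and (iii), $X$ is $n$-resolvable for every finite $n>1$, and by a theorem of Illanes \cite{Illanes} such a space is $\omega$-resolvable. Since (iii) gives more than this, a direct proof is also available from Section~\ref{sec:reductions}.

Suppose that $X$ satisfies (i) and (iii) for $\lambda=\omega$ but is not $\omega$-resolvable, and let $U_0$ be as in Lemma~\ref{lem:glue}. By Lemma~\ref{lem:thin} there are pairs $(V,D)$ where $V\subseteq U_0$ is non-empty and open and $D$ is a finite dense subset of $V$; choose one with $|D|$ least. If $O\subseteq V$ is non-empty and open, then $D\cap O$ is dense in $O$, so $|D\cap O|\ge|D|$ and $D\subseteq O$. As $D\ne\emptyset$, any two non-empty open subsets of $V$ meet. Hence a set that is dense in some non-empty open subset of $V$ meets every non-empty open subset of $V$.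

Now choose pairwise disjoint finite sets $D_0,D_1,\dots$ dense in $V$ as follows. Given $D_l$ for $l<n$, the set $V\setminus\bigcup_{l<n}D_l$ is dense in $V$, because non-empty open sets are infinite by (i). By Lemma~\ref{lem:thin} it contains a finite set $D_n$ dense in some non-empty open subset of $V$, and we have just seen that $D_n$ is then dense in $V$. So $V$ is $\omega$-resolvable, contradicting the choice of $U_0$.

\subsection*{Counterexamples for regular uncountable $\lambda$}

Let $\lambda$ be regular and uncountable. The plan is to measure the subsets of a set $X$ by the elements of a complete Boolean algebra $\mathcal B$, through a homomorphism $h:P(X)\to\mathcal B$, and to choose the topology so that a set is dense exactly when its measure is not $0$. Disjoint dense sets then have disjoint non-zero measures, so if $\mathcal B$ has no $\lambda$ pairwise disjoint non-zero elements, $X$ is not $\lambda$-resolvable. For (iii) we need that every set of non-zero measure can be cut into $\nu$ sets of non-zero measure, for each $\nu<\lambda$; for this, $X$ is given many partitions into $\nu$ pieces whose measures we know in advance.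

\medskip
\noindent\emph{The algebra.} Let
\[
S=\{(\nu,\xi):\nu\text{ a cardinal},\ 2\le\nu<\lambda,\ \xi<\lambda\},
\qquad X=\prod_{(\nu,\xi)\in S}\nu .
\]
For a finite partial function $p$ on $S$ with $p(\nu,\xi)<\nu$ on its domain, let $[p]=\{x\in X:p\subseteq x\}$. The sets $[p]$ form a base of the product topology $\tau_0$ of the discrete spaces $\nu$. Two such functions $p,q$ are \emph{compatible} if $p\cup q$ is a function, equivalently $[p]\cap[q]\ne\emptyset$. Let $\mathcal B$ be the algebra of regular open subsets of $(X,\tau_0)$. It is a complete Boolean algebra in which the meet of two elements is their intersection and the join is the interior of the closure of their union.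

\begin{lemma}\label{lem:algebra}
\begin{enumerate}
\item[(1)] $\mathcal B$ has no family of $\lambda$ pairwise disjoint non-zero elements.
\item[(2)] If $0\ne b\in\mathcal B$ and $2\le\nu<\lambda$ is a cardinal, then there is $\xi<\lambda$ with $b\cap[\{((\nu,\xi),\alpha)\}]\ne\emptyset$ for all $\alpha<\nu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Given such a family, choose a basic set inside each member; this yields pairwise incompatible $p_a$ $(a<\lambda)$. By the $\Delta$-system lemma for finite sets, which applies because $\lambda$ is regular and uncountable, there are $A\subseteq\lambda$ of size $\lambda$ and a finite $r\subseteq S$ with $\operatorname{dom}p_a\cap\operatorname{dom}p_b=r$ for distinct $a,b\in A$. The restrictions $p_a\restriction r$ $(a\in A)$ lie in $\prod_{(\nu,\xi)\in r}\nu$, a finite product of cardinals below $\lambda$, so there are fewer than $\lambda$ of them. Hence $p_a\restriction r=p_b\restriction r$ for some distinct $a,b\in A$. Then $p_a$ and $p_b$ are compatible, a contradiction.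

(2) Take $[p]\subseteq b$ and $\xi<\lambda$ with $(\nu,\xi)\notin\operatorname{dom}p$. The intersection contains $[p\cup\{((\nu,\xi),\alpha)\}]\ne\emptyset$.
\end{proof}

\noindent\emph{The homomorphism.} Let $\mathcal C\subseteq P(X)$ be the algebra of sets generated by all $[p]$. Each $[p]$ is $\tau_0$-clopen, hence so is each member of $\mathcal C$. On clopen sets the operations of $\mathcal B$ are the set-theoretic ones, so $\mathcal C$ is a subalgebra of $\mathcal B$ as well as of $P(X)$. A non-empty $C\in\mathcal C$ is open, so it contains some $[p]$; since $|S|=\lambda$ and every factor has at least two points, $|C|\ge2^\lambda>\lambda$.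

Let $J$ be the ideal of subsets of $X$ of size less than $\lambda$. No non-empty $C\in\mathcal C$ lies in $J$, so $C\mapsto C/J$ is an embedding of $\mathcal C$ into $P(X)/J$, and $C/J\mapsto C$ is a homomorphism from its image into $\mathcal B$. Sikorski's extension theorem says that a homomorphism from a subalgebra of a Boolean algebra into a complete Boolean algebra extends to the whole algebra. So we obtain a homomorphism $P(X)/J\to\mathcal B$, and composing with the quotient map a homomorphism
\[
h:P(X)\to\mathcal B,\qquad h(C)=C\ \ (C\in\mathcal C),\qquad h(A)=0\ \text{ if }|A|<\lambda .
\]

\noindent\emph{The space.} Let $\mathcal F=\{A\subseteq X:h(A)=1\}$, which is a proper filter, and give $X$ the topology $\{\emptyset\}\cup\mathcal F$.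

\begin{proposition}
With this topology $X$ is a $T_1$ space with $c(X)=1$ that satisfies \textup{(i)} and \textup{(iii)} for $\lambda$ but is not $\lambda$-resolvable. In fact every dense subspace of $X$ is $(<\lambda)$-resolvable.
\end{proposition}

\begin{proof}
Finite sets have measure $0$, so their complements are open and $X$ is $T_1$. Any two non-empty open sets meet, since $\mathcal F$ is a proper filter, so $c(X)=1$. If $F\in\mathcal F$, then $h(F)=1\ne0$, so $|F|\ge\lambda$; this is (i).

\emph{A set $Y\subseteq X$ is dense if and only if $h(Y)\ne0$.} If $h(Y)=0$, then $X\setminus Y\in\mathcal F$ is a non-empty open set missing $Y$. If $Y$ is not dense, some $F\in\mathcal F$ misses $Y$, so $h(Y)\le h(X\setminus F)=0$.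

Let $Y$ be dense, $b=h(Y)$, and let $2\le\nu<\lambda$ be a cardinal. Take $\xi$ as in Lemma~\ref{lem:algebra}(2). The sets $Y_\alpha=Y\cap[\{((\nu,\xi),\alpha)\}]$ $(\alpha<\nu)$ are pairwise disjoint, and $h(Y_\alpha)=b\cap[\{((\nu,\xi),\alpha)\}]\ne0$. So each $Y_\alpha$ is dense in $X$, hence in $Y$. Thus $Y$ is $(<\lambda)$-resolvable, which proves (iii).

Finally, if $F_\gamma$ $(\gamma<\lambda)$ were pairwise disjoint dense sets, the elements $h(F_\gamma)$ would be $\lambda$ pairwise disjoint non-zero elements of $\mathcal B$, contradicting Lemma~\ref{lem:algebra}(1).
\end{proof}

This completes the proof of Theorem~\ref{thm:B}. So hypothesis (ii) is superfluous for every singular $\lambda$, whereas singularity cannot be replaced by uncountable regularity, even when the cellularity is $1$.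

\begin{thebibliography}{9}
\bibitem{Illanes} A. Illanes, \emph{Finite and $\omega$-resolvability}, Proc. Amer. Math. Soc. 124 (1996).

\bibitem{JSS} Istvan Juhasz, Lajos Soukup, Zoltan Szentmiklossy, \emph{Resolvability of spaces having small spread or extent}, arXiv:math/0609091 (2006).
\end{thebibliography}

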